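\title{Shift graphs and the chromatic spectrum of stable graphs}

\begin{abstract}
For a complete first-order theory $T$ of graphs, let $\mathrm{ch}(\mu)$ be the least size of a model of $T$ with chromatic number at least $\mu$. We prove in ZFC that if $T$ is stable, $\lambda^{\aleph_0}=\lambda$, and $T$ has a model of size at most $\beth_n(\lambda)$ and chromatic number greater than $\lambda$, then for some $1\le m\le n$ the shift graph $\mathrm{Sh}_m(\omega)$ embeds in every $\omega$-saturated model of $T$. This proves a conjecture posed by Halevi, Kaplan and Shelah. It follows that for stable $T$ either all models have chromatic number at most $\beth_2(\aleph_0)$, or $\mathrm{ch}(\mu^+)=\beth_{m-1}(\mu)^+$ whenever $\mu^{\aleph_0}=\mu$, where $m$ is the least index of a shift graph that embeds. Two examples show that the bound $\beth_n(\lambda)$ is sharp and that stability of the edge relation alone does not suffice.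
\end{abstract}

\section{Introduction}

A \emph{graph} is a set with a symmetric irreflexive relation $E$, and its \emph{chromatic number} $\chi(G)$ is the least cardinal $\kappa$ such that the vertices can be colored with $\kappa$ colors with adjacent vertices colored differently. A \emph{homomorphism} of graphs is a map on vertices that sends edges to edges, and an \emph{embedding} is an injective homomorphism; so $H$ embeds in $G$ when $G$ has a not necessarily induced subgraph isomorphic to $H$. Throughout, $T$ is a complete first-order theory of graphs in the language $\{E\}$. For an infinite cardinal $\mu$, the \emph{chromatic spectrum} of $T$ is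
\[
\mathrm{ch}(\mu)=\min\{|G| : G\models T,\ \chi(G)\ge\mu\},\qquad \min\emptyset=\infty .
\]
Thus $\mathrm{ch}(\mu^+)$ measures how large a model of $T$ has to be before $\mu$ colors can fail to suffice. Since $\chi(G)\le|G|$, we always have $\mathrm{ch}(\mu^+)\ge\mu^+$. If the models of $T$ contain arbitrarily large finite cliques, then by compactness some model of size $\mu^+$ contains a clique of size $\mu^+$, and equality holds. For the theory of the infinite edgeless graph, $\mathrm{ch}(\mu^+)=\infty$. The shift graphs lie between these extremes.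

For an ordinal $\theta$ and $1\le m<\omega$, the \emph{shift graph} $\mathrm{Sh}_m(\theta)$ has as vertices the strictly increasing $m$-tuples $s=(s(0),\dots,s(m-1))$ of elements of $\theta$; distinct $s,t$ are adjacent if $s(i)=t(i-1)$ for all $1\le i\le m-1$, or the same holds with $s$ and $t$ interchanged. We write $[\theta]^m$ for the vertex set. For $z=(z_0<\dots<z_m)$ put
\[
z^-=(z_0,\dots,z_{m-1}),\qquad z^+=(z_1,\dots,z_m).
\]
The edges of $\mathrm{Sh}_m(\theta)$ are exactly the pairs $\{z^-,z^+\}$ with $z\in[\theta]^{m+1}$, and this is the form in which we use the definition. The graph $\mathrm{Sh}_1(\theta)$ is the complete graph on $\theta$.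

Let $\beth_0(\mu)=\mu$ and $\beth_{k+1}(\mu)=2^{\beth_k(\mu)}$. We recall in Section~\ref{sec:shift} that $\mathrm{Sh}_m(\theta)$ is $\mu$-colorable if and only if $|\theta|\le\beth_{m-1}(\mu)$: each step in $m$ delays the failure of $\mu$-colorability by one exponential. So if the models of $T$ contain $\mathrm{Sh}_m(N)$ for all finite $N$, then $\mathrm{ch}(\mu^+)\le\beth_{m-1}(\mu)^+$ for all infinite $\mu$ (Proposition~\ref{prop:upper}). It is known that $\mathrm{ch}(\mu^+)=\beth_{m-1}(\mu)^+$ for the theory of $\mathrm{Sh}_m(\omega)$ itself; we do not use this fact. One is led to guess the converse for tame theories: a bound of this height on the spectrum should come from a shift graph of index at most the height.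

We recall the terms that make this precise. A formula $\varphi(\bar x,\bar y)$ is \emph{stable} if for some $N<\omega$ no model of $T$ contains tuples $\bar a_i,\bar b_j$ $(i,j<N)$ with $\varphi(\bar a_i,\bar b_j)\iff i<j$. The theory $T$ is \emph{stable} if every formula is stable, and has \emph{stable edge relation} if $E(x,y)$ is stable. It is \emph{$\omega$-stable} if there are only countably many complete $1$-types over any countable subset of a model; this implies stability. A model is \emph{$\omega$-saturated} if it realizes every $1$-type over each of its finite subsets. The following conjecture was posed in \cite{HKS}.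

\medskip
\noindent\textbf{Conjecture.} \emph{Let $n\ge1$ and let $T$ be stable. If $\mathrm{ch}(\mu^+)\le\beth_{n-1}(\mu)^+$ for all infinite cardinals $\mu$, then for some $1\le m\le n$ the graph $\mathrm{Sh}_m(\omega)$ embeds in every $\omega$-saturated model of $T$.}
\medskip

The case $n=1$ is known: if $T$ is stable, or simple, or just has stable edge relation, then $T$ proves the existence of arbitrarily large finite cliques if and only if $\mathrm{ch}(\mu^+)=\mu^+$ for all infinite $\mu$.

We say that \emph{$\mathrm{Sh}_m(\omega)$ embeds in $T$} if it embeds in every $\omega$-saturated model of $T$. We prove the conjecture in ZFC, from a weaker hypothesis at a single cardinal.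

\begin{theorem}\label{thm:A}
Let $T$ be stable, let $n\ge1$, and let $\lambda$ be an infinite cardinal with $\lambda^{\aleph_0}=\lambda$. If $G\models T$, $|G|\le\beth_n(\lambda)$ and $\chi(G)>\lambda$, then $\mathrm{Sh}_m(\omega)$ embeds in $T$ for some $1\le m\le n$.
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true.
\end{corollary}

\begin{proof}
Let $\mu=2^{\aleph_0}$, so that $\mu^{\aleph_0}=\mu$. If $\mathrm{ch}(\mu^+)\le\beth_{n-1}(\mu)^+$, there is $G\models T$ with $|G|\le\beth_{n-1}(\mu)^+\le\beth_n(\mu)$ and $\chi(G)>\mu$. Apply Theorem~\ref{thm:A} with $\lambda=\mu$.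
\end{proof}

The same proof yields the following theorem of Halevi, Kaplan and Shelah, in which the size of $G$ is not restricted and $m$ is not bounded.

\begin{theorem}\label{thm:B}
If $T$ is stable and some $G\models T$ has $\chi(G)>\beth_2(\aleph_0)$, then $\mathrm{Sh}_m(\omega)$ embeds in $T$ for some $m\ge1$.
\end{theorem}

Together the two theorems determine the spectrum from a single natural number.

\begin{theorem}\label{thm:C}
Let $T$ be stable. Exactly one of the following holds.
\begin{enumerate}
\item[(1)] Every model of $T$ has chromatic number at most $\beth_2(\aleph_0)$.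
\item[(2)] There is a least $m\ge1$ such that $\mathrm{Sh}_m(\omega)$ embeds in $T$. Then $\mathrm{ch}(\mu^+)\le\beth_{m-1}(\mu)^+$ for all infinite $\mu$, with equality whenever $\mu^{\aleph_0}=\mu$.
\end{enumerate}
Moreover, for $n\ge1$ the following are equivalent:
\begin{enumerate}
\item[(a)] $\mathrm{ch}(\mu^+)\le\beth_{n-1}(\mu)^+$ for all infinite $\mu$;
\item[(b)] $\mathrm{ch}(\mu^+)\le\beth_n(\mu)$ for some infinite $\mu$ with $\mu^{\aleph_0}=\mu$;
\item[(c)] $\mathrm{Sh}_m(\omega)$ embeds in $T$ for some $1\le m\le n$.
\end{enumerate}
If $T$ is $\omega$-stable, then in Theorems~\ref{thm:A}, \ref{thm:B} and in the statements above the conditions $\lambda^{\aleph_0}=\lambda$ and $\mu^{\aleph_0}=\mu$ can be dropped and $\beth_2(\aleph_0)$ can be replaced by $\aleph_0$.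
\end{theorem}

Neither the bound $\beth_n(\lambda)$ nor the stability of $T$ can be relaxed in the obvious way.

\begin{proposition}\label{prop:D}
\begin{enumerate}
\item[(i)] For each $n\ge1$ there is an $\omega$-stable $T$ with $\mathrm{ch}(\mu^+)\le\beth_n(\mu)^+$ for all infinite $\mu$ such that no $\mathrm{Sh}_m(\omega)$ with $1\le m\le n$ embeds in $T$.
\item[(ii)] For each $n\ge2$ there is a $T$ with stable edge relation and with $\mathrm{ch}(\mu^+)\le\beth_1(\mu)^+\le\beth_{n-1}(\mu)^+$ for all infinite $\mu$ such that no $\mathrm{Sh}_m(\omega)$ with $1\le m\le n$ embeds in any model of $T$.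
\end{enumerate}
\end{proposition}

The proof of Theorem~\ref{thm:A} runs as follows. Stability lets us build $G$, together with its imaginary elements, along a well-order of length $\theta$ with $|\theta|=|G|$, each element being placed freely over countably many earlier ones (Section~\ref{sec:bases}). Each vertex then has a countable \emph{support} in $\theta$. For an edge whose ends have supports of the same shape, the overlap of the supports is an order-preserving partial injection on a countable ordinal, which splits into fixed points and chains. A proper coloring of $\mathrm{Sh}_{n+1}(\theta)$ produces an edge all of whose chains have length at most $n$ (Section~\ref{sec:AB}), and an edge with chains of length at most $m$ can be copied along all edges of $\mathrm{Sh}_m(\omega)$ at once (Section~\ref{sec:core}). Section~\ref{sec:patterns} carries out both steps by hand for graphs on tuples from a pure set.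

If $T$ has a finite model, it has no other; then $\mathrm{ch}$ is constantly $\infty$, no $\mathrm{Sh}_m(\omega)$ embeds, and all statements above are trivial. From now on the models of $T$ are infinite.

\section{Shift graphs}\label{sec:shift}

We first locate the size at which a shift graph stops being $\lambda$-colorable.

\begin{lemma}\label{lem:color}
If $\lambda$ is an infinite cardinal, $n<\omega$, and $\theta$ is an ordinal with $|\theta|\le\beth_n(\lambda)$, then $\chi(\mathrm{Sh}_{n+1}(\theta))\le\lambda$.
\end{lemma}

\begin{proof}
We use induction on $n$, for all $\lambda$ at once. For $n=0$ the graph has at most $\lambda$ vertices. Let $n\ge1$. Since $\beth_n(\lambda)=\beth_{n-1}(2^\lambda)$, the graph $\mathrm{Sh}_n(\theta)$ has a proper coloring $c_0$ whose colors are subsets of $\lambda$. A vertex $s$ of $\mathrm{Sh}_{n+1}(\theta)$ is an edge $\{s^-,s^+\}$ of $\mathrm{Sh}_n(\theta)$, so $c_0(s^-)\ne c_0(s^+)$. Let $c(s)=(\varepsilon,\delta)$, where $\varepsilon$ is the least element of the symmetric difference of $c_0(s^-)$ and $c_0(s^+)$, and $\delta=1$ if $\varepsilon\in c_0(s^-)$,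 $\delta=0$ otherwise. This uses at most $\lambda$ colors. Let $s,t$ be adjacent, named so that $t^-=s^+$, and suppose $c(s)=c(t)=(\varepsilon,\delta)$. Then
\[
\varepsilon\in c_0(s^-)\iff\delta=1\iff\varepsilon\in c_0(t^-)=c_0(s^+),
\]
although $\varepsilon$ lies in exactly one of $c_0(s^-)$ and $c_0(s^+)$.
\end{proof}

\begin{lemma}\label{lem:ER}
If $\mu$ is infinite, $m\ge1$ and $\kappa=\beth_{m-1}(\mu)^+$, then $\chi(\mathrm{Sh}_m(\kappa))>\mu$.
\end{lemma}

\begin{proof}
The Erd\H{o}s--Rado theorem $\beth_{m-1}(\mu)^+\to(\mu^+)^m_\mu$ says that every coloring of $[\kappa]^m$ with $\mu$ colors is constant on $[Y]^m$ for some $Y\subseteq\kappa$ of size $\mu^+$. For $z\in[Y]^{m+1}$ the adjacent vertices $z^-,z^+$ have the same color.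
\end{proof}

Embedding in $T$ is a finitary property.

\begin{lemma}\label{lem:finite}
For $m\ge1$ the following are equivalent: \textup{(i)} $\mathrm{Sh}_m(\omega)$ embeds in $T$; \textup{(ii)} $\mathrm{Sh}_m(\omega)$ embeds in some model of $T$; \textup{(iii)} for every $N<\omega$, $\mathrm{Sh}_m(N)$ embeds in some model of $T$, equivalently in every model of $T$.
\end{lemma}

\begin{proof}
Containing a copy of a given finite graph is expressed by a sentence and $T$ is complete, so the two forms of (iii) agree. Since $\omega$-saturated models exist, (i) implies (ii), and (ii) implies (iii) by restriction. Assume (iii). Take a variable $y_u$ for each $u\in[\omega]^m$. The set of formulas $E(y_u,y_v)$ for $u,v$ adjacent and $y_u\neq y_v$ for $u\ne v$ is consistent with $T$ by compactness. Extend it to a complete type $p$ over $\emptyset$ and list its variables as $y_0,y_1,\dots$. In an $\omega$-saturated model $M$, if $a_0,\dots,a_{k-1}$ realize the restriction of $p$ to $y_0,\dots,y_{k-1}$, then substituting them in the restriction of $p$ to $y_0,\dots,y_k$ gives a $1$-type over a finite set, which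 some $a_k\in M$ realizes. The sequence $(a_k)_{k<\omega}$ realizes $p$.
\end{proof}

\begin{proposition}\label{prop:upper}
For any $T$, if $\mathrm{Sh}_m(\omega)$ embeds in $T$, then $\mathrm{ch}(\mu^+)\le\beth_{m-1}(\mu)^+$ for all infinite $\mu$.
\end{proposition}

\begin{proof}
Put $\kappa=\beth_{m-1}(\mu)^+$. Every finite subgraph of $\mathrm{Sh}_m(\kappa)$ embeds in some $\mathrm{Sh}_m(N)$. By compactness and the L\"owenheim--Skolem theorem, $\mathrm{Sh}_m(\kappa)$ embeds in a model of $T$ of size $\kappa$, whose chromatic number exceeds $\mu$ by Lemma~\ref{lem:ER}.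
\end{proof}

Our main construction produces a homomorphism from $\mathrm{Sh}_m(\omega)$, with no control on injectivity. The model example of a non-injective homomorphism is the truncation $s\mapsto(s(0),\dots,s(l-1))$ onto $\mathrm{Sh}_l(\omega)$, for $l<m$. The next lemma says that, at the price of lowering the index in this way, injectivity can always be recovered.

\begin{lemma}\label{lem:inj}
Let $f$ be a homomorphism from $\mathrm{Sh}_m(\omega)$ to a graph $H$. Then there is $1\le l\le m$ such that $\mathrm{Sh}_l(N)$ embeds in $H$ for all $N<\omega$.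
\end{lemma}

\begin{proof}
The Erd\H{o}s--Rado canonical Ramsey theorem says that for any function $f$ on $[\omega]^m$ there are an infinite $Y\subseteq\omega$ and a set $A\subseteq\{0,\dots,m-1\}$ such that for $s,s'\in[Y]^m$
\begin{equation}\label{eq:canon}
f(s)=f(s')\iff s|_A=s'|_A .
\end{equation}
Identifying $Y$ with $\omega$ by the increasing bijection, we may assume $Y=\omega$. Adjacent vertices have distinct images because $H$ has no loops, so $f$ is not constant and $A\neq\emptyset$. Let $I_1<\dots<I_k$ be the maximal intervals contained in $A$, say $I_j=[a_j,a_j+l_j-1]$, and let $l=\max_jl_j$. The idea is to write an $l$-tuple $u$, or as much of it as fits, into each interval $I_j$, using for each $j$ a separate zone of $\omega$ with wide gaps.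

Fix $N$ and put $\tau_j(y)=(m+2)(jN+y+1)$ for $y<N$ and $1\le j\le k$. Each $\tau_j$ is increasing, and $\tau_j(y)\le(m+2)(j+1)N<\tau_{j+1}(y')$ for all $y,y'<N$. We use the following filling property: an increasing function from a subset of $\{0,\dots,m\}$ to the positive multiples of $m+2$ extends to an increasing function $\{0,\dots,m\}\to\omega$, because at least $m+1$ natural numbers are free below its least value and between any two consecutive values.

For $u\in[N]^l$ define $v_u\colon A\to\omega$ by $v_u(a_j+i)=\tau_j(u(i))$ for $i<l_j$. It is increasing, so it extends to some $s\in[\omega]^m$, and $\iota(u)=f(s)$ does not depend on the choice of $s$ by \eqref{eq:canon}. If $\iota(u)=\iota(u')$ then $v_u=v_{u'}$, and an interval $I_j$ with $l_j=l$ gives $u=u'$. So $\iota$ is injective.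

Let $u=y^-$ and $u'=y^+$ with $y\in[N]^{l+1}$. The intervals $[a_j,a_j+l_j]$ are contained in $\{0,\dots,m\}$, and they are pairwise disjoint because $a_j+l_j\notin A$ by maximality of $I_j$. Put $z_{a_j+i}=\tau_j(y_i)$ for $0\le i\le l_j$. These values increase within each interval and from one interval to the next, so they extend to $z\in[\omega]^{m+1}$. For $i<l_j$ the entries of $z^-$ and $z^+$ at position $a_j+i$ are $\tau_j(y_i)=v_u(a_j+i)$ and $\tau_j(y_{i+1})=v_{u'}(a_j+i)$. Hence $\iota(u)=f(z^-)$ and $\iota(u')=f(z^+)$ are adjacent.
\end{proof}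

\section{Patterns, and graphs on tuples from a pure set}\label{sec:patterns}

Let $\alpha,\theta$ be ordinals and let $w,w'\colon\alpha\to\theta$ be strictly increasing. We think of $w,w'$ as enumerating two subsets of $\theta$ of the same order type, and call the elements of $\alpha$ \emph{positions}. The \emph{pattern} of $(w,w')$ is
\[
\pi(w,w')=\{(p,q)\in\alpha\times\alpha: w(p)=w'(q)\}.
\]
It is an order-preserving partial injection on $\alpha$, and $\pi(w',w)=\pi(w,w')^{-1}$.

Let $\pi$ be any order-preserving partial injection on $\alpha$. Its \emph{orbits} are the classes of the equivalence relation generated by the pairs $(p,\pi(p))$. If $\pi(p)$ and $\pi^2(p)$ are defined, then $p<\pi(p)$ if and only if $\pi(p)<\pi^2(p)$, and likewise for $>$. So an orbit is either a fixed point of $\pi$ or a \emph{chain}: a strictly monotone sequence $(p_k)$, indexed by an interval of $\mathbb Z$, with $\pi(p_k)=p_{k+1}$ whenever both are indexed. A point in neither the domain nor the range of $\pi$ is a chain with one point. The \emph{length} of a chain is its number of points. We write $\Phi$ for the set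 of fixed points. In a finite chain $p_0,\dots,p_{l-1}$ the \emph{height} of $p_k$ is $e(p_k)=k$; thus $e(\pi^j(p))=e(p)+j$ whenever $\pi^j(p)$ is defined, $j\in\mathbb Z$.

A chain of length $n+1$ is an edge of $\mathrm{Sh}_{n+1}(\theta)$ in disguise.

\begin{lemma}\label{lem:short}
Let $n\ge1$ and let $c$ be a proper coloring of $\mathrm{Sh}_{n+1}(\theta)$. If $w,w'\colon\alpha\to\theta$ are strictly increasing and
\[
c(w(p_0),\dots,w(p_n))=c(w'(p_0),\dots,w'(p_n))\quad\text{for all }p_0<\dots<p_n<\alpha,
\]
then every chain of $\pi(w,w')$ has length at most $n$.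
\end{lemma}

\begin{proof}
Otherwise take $p_0,\dots,p_n$ in a chain with $\pi(p_k)=p_{k+1}$, that is, $w(p_k)=w'(p_{k+1})$ for $k<n$. If the $p_k$ increase, then $s=(w(p_k))_{k\le n}$ and $t=(w'(p_k))_{k\le n}$ satisfy $t(i)=s(i-1)$ for $1\le i\le n$. If they decrease, then $s(i)=w(p_{n-i})$ and $t(i)=w'(p_{n-i})$ define increasing tuples with $t(i)=w(p_{n-i-1})=s(i+1)$ for $i<n$. In both cases $s$ and $t$ are adjacent in $\mathrm{Sh}_{n+1}(\theta)$ and have the same color by hypothesis.
\end{proof}

\begin{example}\label{ex:toy}
Let $X$ be an infinite set, $r\ge1$, and let $G$ be a graph on the injective $r$-tuples from $X$ whose edge relation is invariant under all permutations of $X$. Suppose that $|X|\le\beth_n(\lambda)$ with $\lambda$ infinite and $n\ge1$, and that $\chi(G)>\lambda$. We show that for some $1\le l\le n$ all $\mathrm{Sh}_l(N)$ embed in $G$.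

\emph{Finding an edge with short chains.} Well-order $X$ and identify it with an ordinal $\theta$. A vertex $a$ is $w_a\circ\tau_a$, where $w_a\colon r\to\theta$ lists the entries of $a$ in increasing order and $\tau_a$ is a permutation of $r$. Let $c$ be a proper $\lambda$-coloring of $\mathrm{Sh}_{n+1}(\theta)$, given by Lemma~\ref{lem:color}. Color $a$ by $\tau_a$ together with the function $(p_0<\dots<p_n)\mapsto c(w_a(p_0),\dots,w_a(p_n))$. This uses at most $\lambda$ colors, so some edge $a\,E\,a'$ is monochromatic. Write $a=w\circ\tau$, $a'=w'\circ\tau$ and $\pi=\pi(w,w')$. Since $w\ne w'$, not every position is fixed, and by Lemma~\ref{lem:short} the maximal length $m$ of a chain satisfies $1\le m\le n$.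

\emph{Copying the edge.} If $v,v'\colon r\to X$ are injective and $v(p)=v'(q)\iff q=\pi(p)$, then a permutation of $X$ sends $w$ to $v$ and $w'$ to $v'$, so $v\circ\tau\;E\;v'\circ\tau$. It does not matter whether $v,v'$ are increasing. Regard the fixed points $p\in\Phi$ and the pairs $(K,y)$, with $K$ a chain and $y<\omega$, as distinct elements of $X$. For $s\in[\omega]^m$ let $v_s(p)=p$ for $p\in\Phi$ and $v_s(p)=(K,s(e(p)))$ for $p$ in the chain $K$. Distinct points of a chain have distinct heights, so $v_s$ is injective. Let $s=z^+$ and $t=z^-$. For $p,q$ in one chain, $v_s(p)=v_t(q)$ means $z_{e(p)+1}=z_{e(q)}$, that is, $q=\pi(p)$. So $s\mapsto v_s\circ\tau$ is a homomorphism $\mathrm{Sh}_m(\omega)\to G$, and Lemma~\ref{lem:inj} applies.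

For instance, let $r=4$, $w=(0,2,3,5)$, $w'=(0,1,2,4)$. Then $\pi(0)=0$, $\pi(1)=2$, and the chains are $K=\{1,2\}$ and $K'=\{3\}$, so $m=2$. For $s=(z_1,z_2)$ and $t=(z_0,z_1)$:
\[
\begin{array}{c|cccc}
p&0&1&2&3\\ \hline
w(p)&0&2&3&5\\
w'(p)&0&1&2&4\\ \hline
v_s(p)&0&(K,z_1)&(K,z_2)&(K',z_1)\\
v_t(p)&0&(K,z_0)&(K,z_1)&(K',z_0)
\end{array}
\]
The coincidences in the last two rows, $v_s(0)=v_t(0)$ and $v_s(1)=v_t(2)$, are exactly those in the two rows above them.
\end{example}

Three features of the example must be replaced in a general stable graph. A vertex does not come with coordinates; we manufacture them. The coordinates are not free points: each depends on some earlier ones, and the labels $v_s(p)$ must respect this dependence. Finally, the equality pattern no longer determines a pair of tuples up to automorphism; uniqueness of independent extensions takes over this role.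

\section{Building a model freely over countable bases}\label{sec:bases}

Let $T$ be stable and $G\models T$. We work in $\mathfrak C=\mathfrak C^{\mathrm{eq}}$, where the home sort of $\mathfrak C$ is an elementary extension of $G$ that is $\bar\kappa$-saturated and strongly $\bar\kappa$-homogeneous for some $\bar\kappa>|G|$, and all sets considered have size less than $\bar\kappa$. Recall that $\mathfrak C^{\mathrm{eq}}$ has, besides the home sort, a sort for the classes of each $\emptyset$-definable equivalence relation on tuples; its language is countable and its theory is stable, and $\omega$-stable if $T$ is. We write $\bar u\equiv_B\bar u'$ if the possibly infinite tuples $\bar u,\bar u'$ have the same type over $B$, equivalently if an automorphism of $\mathfrak C$ fixing $B$ pointwise sends one to the other, and $\equiv$ for $\equiv_\emptyset$. A formula is \emph{algebraic} if it has finitely many solutions, and $\operatorname{acl}(B)$ is the set of solutions in $\mathfrak C^{\mathrm{eq}}$ of algebraic formulas over $B$. It has size at most $|B|+\aleph_0$, and $\operatorname{acl}(\operatorname{acl}(B))=\operatorname{acl}(B)$.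

We write $U\perp_BD$ for forking independence of $U$ from $D$ over $B$; by definition it means the same as $U\perp_BB\cup D$. We use only the following properties; see \cite{Sh,TZ}.
\begin{itemize}
\item \emph{Invariance} under automorphisms of $\mathfrak C$, and \emph{symmetry}: $U\perp_BD$ if and only if $D\perp_BU$.
\item \emph{Monotonicity}: $U\perp_BD$ and $D'\subseteq D$ imply $U\perp_BD'$. \emph{Finite character}: $U\perp_BD$ holds if $U\perp_BD_0$ for all finite $D_0\subseteq D$.
\item For $B\subseteq B'\subseteq D$: $U\perp_BD$ implies $U\perp_{B'}D$ (\emph{base monotonicity}), and $U\perp_BB'$ and $U\perp_{B'}D$ imply $U\perp_BD$ (\emph{transitivity}).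
\item \emph{Extension}: for any $u$ and $B\subseteq D$ there is $u'\equiv_Bu$ with $u'\perp_BD$.
\item \emph{Algebraicity}: $u\in\operatorname{acl}(B)$ implies $u\perp_BD$ for all $D$.
\item \emph{Local character}: for an element $u$ and a set $A$ there is a countable $B_0\subseteq A$ with $u\perp_{B_0}A$.
\item \emph{Stationarity}: if $B=\operatorname{acl}(B)\subseteq D$, $u\equiv_Bu'$, $u\perp_BD$ and $u'\perp_BD$, then $u\equiv_Du'$.
\end{itemize}
If $T$ is $\omega$-stable, then $B_0$ can be taken finite in local character; every type $\operatorname{tp}(u/B)$ has finite Morley degree and hence only finitely many extensions to $\operatorname{acl}(B)$; and there are countably many complete types over $\emptyset$ in finitely many variables.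

Stationarity is the reason for working with imaginaries. In the disjoint union of two infinite cliques all vertices have the same type over $\emptyset$ and no vertex is algebraic over $\emptyset$. The two cliques, as imaginary elements, lie in $\operatorname{acl}(\emptyset)$, and by extension over $\operatorname{acl}(\emptyset)$, algebraicity and transitivity, each clique contains a vertex independent over $\emptyset$ from a given vertex $d$; these two vertices have different types over $d$.

We want to list $G$ so that the type of each element over its predecessors is determined by its type over countably many of them together with independence. Stationarity gives this only if the base is algebraically closed, and the base must consist of predecessors. So we list $\operatorname{acl}(G)$, and we close off algebraically before each new non-algebraic element. For a family $(g_i)$ and a set $Z$ of indices, $g_Z=\{g_j:j\in Z\}$.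

\begin{lemma}\label{lem:bases}
There are an enumeration $(g_i)_{i<\theta}$ of $\operatorname{acl}(G)$ without repetition, with $|\theta|=|G|$, and countable sets $b(i)\subseteq i$ such that, with $A_i=\{g_j:j<i\}$:
\begin{enumerate}
\item[(B1)] $g_i\perp_{g_{b(i)}}A_i$;
\item[(B2)] if $b(i)\subseteq Z\subseteq i$, $u\equiv_{g_{b(i)}}g_i$ and $u\perp_{g_{b(i)}}g_Z$, then $u\equiv_{g_Z}g_i$.
\end{enumerate}
If $T$ is $\omega$-stable, all $b(i)$ can be taken finite.
\end{lemma}

\begin{proof}
Let $G=\{h_\xi:\xi<\nu\}$ and $C_\xi=\operatorname{acl}(\{h_\eta:\eta<\xi\})$ for $\xi\le\nu$. A formula has finitely many parameters, so $C_\xi=\bigcup_{\eta<\xi}C_\eta$ for limit $\xi$. List first $C_0$ and then successively the blocks $C_{\xi+1}\setminus C_\xi$; a nonempty block contains $h_\xi$, and we list $h_\xi$ first. Then $|\theta|=|\operatorname{acl}(G)|=|G|$. If $g_i\in C_0$, or $g_i$ lies in $C_{\xi+1}\setminus C_\xi$ and is not its first element, then $g_i\in\operatorname{acl}(A_i)$. If $g_i$ is the first element of that block, then $A_i=C_\xi$ is algebraically closed.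

\emph{Case $g_i\in\operatorname{acl}(A_i)$.} Among the algebraic formulas over $A_i$ satisfied by $g_i$ take one, $\psi$, with the fewest solutions, and let $b(i)$ be the finite set of indices of its parameters. If $\varphi\in\operatorname{tp}(g_i/A_i)$, then $\psi\wedge\varphi$ has as many solutions as $\psi$, so $\psi$ implies $\varphi$. Now (B1) holds by algebraicity, and (B2) holds because any $u\equiv_{g_{b(i)}}g_i$ satisfies $\psi$ and hence $\operatorname{tp}(g_i/A_i)$.

\emph{Case $A_i=\operatorname{acl}(A_i)\not\ni g_i$.} Take a countable $B_0\subseteq A_i$ with $g_i\perp_{B_0}A_i$. The set $K=\operatorname{acl}(B_0)$ is countable and contained in $A_i$; let $b(i)$ be such that $g_{b(i)}=K$. Then (B1) holds by base monotonicity, and (B2) by stationarity, since $g_i\perp_Kg_Z$.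

If $T$ is $\omega$-stable, we modify the second case. Take $B_0$ finite. As $\operatorname{tp}(g_i/B_0)$ has finitely many extensions to $K$, there is a finite $B_1$ with $B_0\subseteq B_1\subseteq K$ such that $\operatorname{tp}(g_i/K)$ is the only extension of $\operatorname{tp}(g_i/B_1)$ to $K$. Let $g_{b(i)}=B_1$. Again (B1) is base monotonicity. For (B2), let $u\equiv_{B_1}g_i$ and $u\perp_{B_1}g_Z$. By extension take $u'\equiv_{g_Z}u$ with $u'\perp_{g_Z}A_i$; by invariance and transitivity $u'\perp_{B_1}A_i$. Then $u'\equiv_Kg_i$ by the choice of $B_1$, and both $u'$ and $g_i$ are independent from $A_i$ over $K$ by base monotonicity. So $u'\equiv_{A_i}g_i$ by stationarity, and $u\equiv_{g_Z}u'\equiv_{g_Z}g_i$.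
\end{proof}

We call $b(i)$ the \emph{base} of $i$. All further use of stability goes through (B1), (B2) and the formal properties of $\perp$.

\section{Supports and the proofs of Theorems~\ref{thm:A} and \ref{thm:B}}\label{sec:AB}

Fix $(g_i)_{i<\theta}$ and $b$ as in Lemma~\ref{lem:bases}. A set $Z\subseteq\theta$ is \emph{$b$-closed} if $b(j)\subseteq Z$ for all $j\in Z$. Define recursively $\operatorname{cl}(i)=\{i\}\cup\bigcup_{j\in b(i)}\operatorname{cl}(j)$. By induction, $\operatorname{cl}(i)$ is the least $b$-closed set containing $i$; it is countable and its maximum is $i$.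

For a vertex $a=g_i\in G$, the \emph{support} of $a$ is $W_a=\operatorname{cl}(i)$. Let $\alpha_a<\omega_1$ be its order type, a successor ordinal, and $w_a\colon\alpha_a\to W_a$ its increasing enumeration. The elements $g_{w_a(p)}$ are the coordinates of $a$, the last one being $a$ itself. The bases are recorded on positions by $B_a(p)=w_a^{-1}[b(w_a(p))]\subseteq p$. The \emph{shape} of $a$ is
\[
\operatorname{sh}(a)=\bigl(\alpha_a,\ B_a,\ \operatorname{tp}((g_{w_a(p)})_{p<\alpha_a}/\emptyset)\bigr).
\]
There are $\aleph_1$ choices for $\alpha_a$, and for each at most $2^{\aleph_0}$ choices for $B_a$ and for a type in countably many variables in a countable language. So there are at most $2^{\aleph_0}$ shapes. If $\operatorname{sh}(a)=\operatorname{sh}(a')$ we put $\pi(a,a')=\pi(w_a,w_{a'})$. The following proposition is the copying step; we prove it in Section~\ref{sec:core}.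

\begin{proposition}\label{prop:core}
Suppose $a\,E\,a'$ in $G$, $\operatorname{sh}(a)=\operatorname{sh}(a')$, and the chains of $\pi(a,a')$ have bounded finite length. Then there is at least one chain, and if $m$ is the maximal length of a chain, $\mathrm{Sh}_l(\omega)$ embeds in $T$ for some $1\le l\le m$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $|\theta|=|G|\le\beth_n(\lambda)$, Lemma~\ref{lem:color} gives a proper coloring $c\colon[\theta]^{n+1}\to\lambda$ of $\mathrm{Sh}_{n+1}(\theta)$. For $a\in G$ define $c_a\colon[\alpha_a]^{n+1}\to\lambda$ by $c_a(p_0,\dots,p_n)=c(w_a(p_0),\dots,w_a(p_n))$, and color $a$ by $(\operatorname{sh}(a),c_a)$. The domain of $c_a$ is countable, so at most $2^{\aleph_0}\cdot\lambda^{\aleph_0}=\lambda$ colors are used; this count is the only place where $\lambda^{\aleph_0}=\lambda$ is needed. As $\chi(G)>\lambda$, some edge $a\,E\,a'$ is monochromatic. By Lemma~\ref{lem:short} all chains of $\pi(a,a')$ have length at most $n$, and Proposition~\ref{prop:core} applies.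
\end{proof}

Without a bound on $|G|$ there is no coloring $c$ to cut the chains. Instead we show that the edges with one fixed pattern form a bipartite graph if that pattern has chains of unbounded length: crossing such an edge moves a coordinate one step along a chain, so a closed walk has as many steps forward as backward.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $v$ be a shape, with ordinal $\alpha$, and let $\pi$ be an order-preserving partial injection on $\alpha$ that has chains with at least $k$ points for every $k<\omega$; call such $\pi$ \emph{long}. Let $E_{v,\pi}$ be the graph on the vertices of shape $v$ consisting of the edges $a\,E\,a'$ with $\pi(a,a')=\pi$ or $\pi(a',a)=\pi$.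

We claim that $E_{v,\pi}$ has no closed walk $a_0,\dots,a_L=a_0$ with $L$ odd. Suppose it has one. Take $p_0,\dots,p_{2L}$ in a chain with $\pi(p_j)=p_{j+1}$. Give the step from $a_i$ to $a_{i+1}$ the sign $+1$ if $\pi(a_i,a_{i+1})=\pi$ and $-1$ otherwise, and let $d_i$ be the sum of the first $i$ signs, so $|d_i|\le L$. For $j<2L$, a step of sign $+1$ gives $w_{a_i}(p_j)=w_{a_{i+1}}(p_{j+1})$, and a step of sign $-1$ gives $w_{a_i}(p_{j+1})=w_{a_{i+1}}(p_j)$. By induction $w_{a_0}(p_L)=w_{a_i}(p_{L+d_i})$ for all $i\le L$. For $i=L$, injectivity of $w_{a_0}$ gives $p_L=p_{L+d_L}$, so $d_L=0$. But $d_L$ is a sum of an odd number of signs.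

So each $E_{v,\pi}$ is bipartite; fix a proper $2$-coloring of it. Color $a\in G$ by $\operatorname{sh}(a)$ and the function that assigns to each long $\pi$ on $\alpha_a$ the color of $a$ in $E_{\operatorname{sh}(a),\pi}$. There are at most $2^{\aleph_0}$ partial maps on $\alpha_a$, so at most $2^{2^{\aleph_0}}=\beth_2(\aleph_0)$ colors are used. If $\chi(G)>\beth_2(\aleph_0)$, some edge $a\,E\,a'$ is monochromatic. Its pattern is not long, since otherwise $a,a'$ would have different colors in $E_{\operatorname{sh}(a),\pi(a,a')}$. Proposition~\ref{prop:core} applies.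
\end{proof}

\section{Copying an edge along a shift graph}\label{sec:core}

We prove Proposition~\ref{prop:core}. Write $w=w_a$, $w'=w_{a'}$, $\pi=\pi(a,a')$, $B=B_a=B_{a'}$ and $\alpha_a=\alpha_{a'}=\alpha=\gamma+1$, so $g_{w(\gamma)}=a$ and $g_{w'(\gamma)}=a'$. Since $a\ne a'$, the position $\gamma$ is not fixed by $\pi$; so there is a chain and $m\ge1$. All heights lie in $\{0,\dots,m-1\}$. For $p<\alpha$ let $\mathrm{Cl}(p)$ be the least subset of $\alpha$ that contains $p$ and contains $B(r)$ for each of its elements $r$; its maximum is $p$. Because supports are $b$-closed and $a,a'$ have the same $B$,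
\begin{equation}\label{eq:transfer}
w[B(p)]=b(w(p)),\quad w[\mathrm{Cl}(p)]=\operatorname{cl}(w(p)),\quad\text{and the same for }w'.
\end{equation}
Equality of shapes also gives
\begin{equation}\label{eq:sametype}
(g_{w(p)})_{p<\alpha}\equiv(g_{w'(p)})_{p<\alpha}.
\end{equation}

\subsection{The pattern respects bases}

If the supports share an index, they share its closure. On positions this reads as follows.

\begin{lemma}\label{lem:respect}
\begin{enumerate}
\item[(a)] If $p\in\Phi$, then $\mathrm{Cl}(p)\subseteq\Phi$.
\item[(b)] Let $p,q$ lie in one chain and $j=e(q)-e(p)$. Then $\pi^j$ is defined on $\mathrm{Cl}(p)$ and restricts to an order isomorphism $\sigma\colon\mathrm{Cl}(p)\to\mathrm{Cl}(q)$ with $\sigma[B(r)]=B(\sigma(r))$ for $r\in\mathrm{Cl}(p)$ and $(g_{w(r)})_{r\in\mathrm{Cl}(p)}\equiv(g_{w(\sigma(r))})_{r\in\mathrm{Cl}(p)}$.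
\end{enumerate}
\end{lemma}

\begin{proof}
Let $p\in\operatorname{dom}\pi$ and $q=\pi(p)$, so $w(p)=w'(q)$. By \eqref{eq:transfer}, $w[\mathrm{Cl}(p)]=\operatorname{cl}(w(p))=w'[\mathrm{Cl}(q)]$. Hence $\mathrm{Cl}(p)\subseteq\operatorname{dom}\pi$ and $\pi[\mathrm{Cl}(p)]=\mathrm{Cl}(q)$. For $r\in\mathrm{Cl}(p)$ we have $w[B(r)]=b(w(r))=b(w'(\pi(r)))=w'[B(\pi(r))]$, so $\pi[B(r)]=B(\pi(r))$. Moreover $g_{w(r)}=g_{w'(\pi(r))}$, and $(g_{w'(\pi(r))})_{r\in\mathrm{Cl}(p)}\equiv(g_{w(\pi(r))})_{r\in\mathrm{Cl}(p)}$ by \eqref{eq:sametype}. This is (b) for $j=1$; the listed properties pass to inverses and compositions, which gives all $j$. If $p\in\Phi$, then $\pi$ is an order automorphism of the well-ordered set $\mathrm{Cl}(p)$, hence the identity on it.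
\end{proof}

For $p,q$ in one chain let $\sigma_{pq}$ be the map in (b), and for $p\in\Phi$ let $\sigma_{pp}$ be the identity of $\mathrm{Cl}(p)$. Being a power of $\pi$, the map $\sigma_{pq}$ keeps each point in its orbit, and $\sigma_{qp}=\sigma_{pq}^{-1}$, $\sigma_{qq'}\circ\sigma_{pq}=\sigma_{pq'}$. Also, for $r\in\mathrm{Cl}(p)$ and $r'=\sigma_{pq}(r)$,
\begin{equation}\label{eq:restrict}
\sigma_{rr'}=\sigma_{pq}|_{\mathrm{Cl}(r)}:
\end{equation}
if $r\in\Phi$ both maps are the identity by (a), and if $r\notin\Phi$ then $p\notin\Phi$ and both are $\pi^j$ with $j=e(q)-e(p)=e(r')-e(r)$.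

\subsection{The index set}

We want to attach to each $s\in[\omega]^m$ a copy of the tuple $(g_{w(p)})_{p<\alpha}$, and we first decide which coordinates of which copies are to be identified. In Example~\ref{ex:toy} the coordinate $p$ of the copy $s$ was labeled by the chain of $p$ and the number $s(e(p))$. This is now too coarse: if two copies share a coordinate, they must share the coordinates on which it is based. In the table of Example~\ref{ex:toy}, if $B(3)=\{0,1,2\}$, the label of position $3$ has to record $s(1)$ as well as $s(0)$. So we require the old labels to agree throughout the closure.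

On $[\omega]^m\times\alpha$ put $(s,p)\sim(t,q)$ if $p,q$ lie in one orbit of $\pi$ and
\[
s(e(r))=t\bigl(e(\sigma_{pq}(r))\bigr)\quad\text{for all }r\in\mathrm{Cl}(p)\setminus\Phi .
\]
For $p=q\in\Phi$ the condition is empty by Lemma~\ref{lem:respect}(a). Since $\sigma_{pq}$ maps $\mathrm{Cl}(p)\setminus\Phi$ onto $\mathrm{Cl}(q)\setminus\Phi$, the rules for inverses and compositions show that $\sim$ is an equivalence relation. Let $x(s,p)$ be the class of $(s,p)$ and $P$ the countable set of classes.

\begin{lemma}\label{lem:index}
\begin{enumerate}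
\item[(a)] If $x(s,p)=x(t,q)$, then $x(s,r)=x(t,\sigma_{pq}(r))$ for all $r\in\mathrm{Cl}(p)$.
\item[(b)] For fixed $s$, the map $p\mapsto x(s,p)$ is injective.
\item[(c)] If $z\in[\omega]^{m+1}$, $s=z^+$ and $t=z^-$, then $x(s,p)=x(t,q)\iff q=\pi(p)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:restrict}, the conditions defining $(s,r)\sim(t,\sigma_{pq}(r))$ are those conditions defining $(s,p)\sim(t,q)$ that are indexed by points of $\mathrm{Cl}(r)\subseteq\mathrm{Cl}(p)$.

(b) If $p\ne q$ and $(s,p)\sim(s,q)$, then $p,q$ lie in one chain and $e(p)\ne e(q)$, while the condition for $r=p$ gives $s(e(p))=s(e(q))$.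

(c) If $p\in\Phi$ or $q\in\Phi$, both sides say $p=q$. Let $p,q\notin\Phi$. If $(s,p)\sim(t,q)$, then $p,q$ lie in one chain and the condition for $r=p$ reads $z_{e(p)+1}=z_{e(q)}$, so $q=\pi(p)$. Conversely, if $q=\pi(p)$, then $\sigma_{pq}=\pi|_{\mathrm{Cl}(p)}$, and for $r\in\mathrm{Cl}(p)\setminus\Phi$ we have $s(e(r))=z_{e(r)+1}=t(e(r)+1)=t(e(\pi(r)))$.
\end{proof}

By part (a) and $\sigma_{pq}[B(p)]=B(q)$, the set
\[
b^*(x(s,p))=\{x(s,r):r\in B(p)\}
\]
depends only on the class $x(s,p)$. So does the order type of $\mathrm{Cl}(p)$, which we call the \emph{rank} of $x(s,p)$. If $r\in\mathrm{Cl}(p)\setminus\{p\}$, then $\mathrm{Cl}(r)\subseteq\mathrm{Cl}(p)\setminus\{p\}$, and $p$ is the maximum of $\mathrm{Cl}(p)$, so $x(s,r)$ has smaller rank than $x(s,p)$. Enumerate $P=\{x_\xi:\xi<\zeta\}$ without repetition in nondecreasing order of rank, and put $P_\xi=\{x_\eta:\eta<\xi\}$. Then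
\begin{equation}\label{eq:earlier}
x_\xi=x(s,p),\ r\in\mathrm{Cl}(p)\setminus\{p\}\ \Longrightarrow\ x(s,r)\in P_\xi;\qquad\text{in particular }b^*(x_\xi)\subseteq P_\xi .
\end{equation}

\subsection{The free construction}

We need elements $g^*_x\in\mathfrak C$ $(x\in P)$ such that, for every edge $\{s,t\}$ of $\mathrm{Sh}_m(\omega)$, the copies $s$ and $t$ together have the type of the two supports together. These are infinitely many overlapping requirements, and there is no evident way to meet them one after another. Instead we impose only two local requirements on each new element, and show that they force all the global ones. By recursion on $\xi<\zeta$ we choose $g^*_{x_\xi}$ such that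
\begin{enumerate}
\item[(I1)] $(g_{w(r)})_{r\in\mathrm{Cl}(p)}\equiv(g^*_{x(s,r)})_{r\in\mathrm{Cl}(p)}$ whenever $x_\xi=x(s,p)$;
\item[(I2)] $g^*_{x_\xi}\perp_{g^*_{b^*(x_\xi)}}g^*_{P_\xi}$.
\end{enumerate}
It is enough to have (I1) for one pair $(s,p)$ in the class: if $x(s,p)=x(t,q)$ and $\sigma=\sigma_{pq}$, then by Lemmas~\ref{lem:respect}(b) and \ref{lem:index}(a),
\[
(g_{w(\sigma(r))})_{r\in\mathrm{Cl}(p)}\equiv(g_{w(r)})_{r\in\mathrm{Cl}(p)}\equiv(g^*_{x(s,r)})_{r\in\mathrm{Cl}(p)}=(g^*_{x(t,\sigma(r))})_{r\in\mathrm{Cl}(p)} .
\]

The enumeration of $P$ need not agree with the order in which the two supports were built: an index that precedes another in $\theta$ may correspond to a later element of $P$. The next lemma removes the dependence of (I2) on the enumeration. Call $V\subseteq P$ \emph{$b^*$-closed} if $b^*(x)\subseteq V$ for all $x\in V$.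

\begin{lemma}\label{lem:order}
Let $\xi\le\zeta$ and assume that \textup{(I2)} holds below $\xi$. If $V\subseteq P_\xi$ is $b^*$-closed, $y\in P_\xi\setminus V$ and $b^*(y)\subseteq V$, then $g^*_y\perp_{g^*_{b^*(y)}}g^*_V$.
\end{lemma}

\begin{proof}
Let $y=x_\epsilon$ and $V_\eta=V\cap P_\eta$; by \eqref{eq:earlier}, $b^*(y)\subseteq V_\epsilon$. We show $g^*_y\perp_{g^*_{b^*(y)}}g^*_{V_\eta}$ by induction on $\eta$ with $\epsilon\le\eta\le\xi$. For $\eta=\epsilon$ this is (I2) and monotonicity, and limit steps are finite character. In the step from $\eta$ to $\eta+1$ there is nothing to prove unless $x_\eta\in V$, and then $\eta>\epsilon$ because $y\notin V$. So $y\in P_\eta$, and (I2) gives $g^*_{x_\eta}\perp_{g^*_{b^*(x_\eta)}}g^*_{V_\eta\cup\{y\}}$, where $b^*(x_\eta)\subseteq V_\eta$ because $V$ is $b^*$-closed. Base monotonicity and symmetry give $g^*_y\perp_{g^*_{V_\eta}}g^*_{x_\eta}$, that is, $g^*_y\perp_{g^*_{V_\eta}}g^*_{V_{\eta+1}}$. Transitivity with the induction hypothesis completes the step.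
\end{proof}

The passage from local to global is the following lemma. It replaces the remark in Example~\ref{ex:toy} that the equality pattern determines a pair of tuples up to a permutation of $X$.

\begin{lemma}\label{lem:global}
Let $\xi\le\zeta$ and assume that \textup{(I2)} holds below $\xi$. Let $Z\subseteq\theta$ be $b$-closed and let $h\colon Z\to P_\xi$ be injective, such that for all $i\in Z$
\[
h[b(i)]=b^*(h(i))\qquad\text{and}\qquad(g_j)_{j\in\operatorname{cl}(i)}\equiv(g^*_{h(j)})_{j\in\operatorname{cl}(i)} .
\]
Then $(g_j)_{j\in Z}\equiv(g^*_{h(j)})_{j\in Z}$.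
\end{lemma}

\begin{proof}
A formula involves finitely many variables, so it suffices to prove the statement for $Z\cap(i+1)$ in place of $Z$, by induction on $i\in Z$. Let $Z_i=Z\cap i$; it is $b$-closed and contains $b(i)$. By the induction hypothesis $(g_j)_{j\in Z_i}\equiv(g^*_{h(j)})_{j\in Z_i}$, so an automorphism $\varphi$ of $\mathfrak C$ sends $g_j$ to $g^*_{h(j)}$ for all $j\in Z_i$. Put $u=\varphi^{-1}(g^*_{h(i)})$; we must show $u\equiv_{g_{Z_i}}g_i$. Since $b(i)\cup\{i\}\subseteq\operatorname{cl}(i)$, the hypothesis gives
\[
\bigl(g_i,(g_j)_{j\in b(i)}\bigr)\equiv\bigl(g^*_{h(i)},(g^*_{h(j)})_{j\in b(i)}\bigr)\equiv\bigl(u,(g_j)_{j\in b(i)}\bigr),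
\]
so $u\equiv_{g_{b(i)}}g_i$. The set $h[Z_i]$ is $b^*$-closed, because $b^*(h(j))=h[b(j)]$ for $j\in Z_i$; it contains $b^*(h(i))=h[b(i)]$; and it does not contain $h(i)$, by injectivity. Lemma~\ref{lem:order} gives $g^*_{h(i)}\perp_{g^*_{h[b(i)]}}g^*_{h[Z_i]}$, and applying $\varphi^{-1}$ gives $u\perp_{g_{b(i)}}g_{Z_i}$. Now (B2) yields $u\equiv_{g_{Z_i}}g_i$.
\end{proof}

\emph{Stage $\xi$ of the recursion.} Let $x_\xi=x(s,p)$, $i=w(p)$, and $Z=\operatorname{cl}(i)\setminus\{i\}=w[\mathrm{Cl}(p)\setminus\{p\}]$. This set is $b$-closed, as $i=\max\operatorname{cl}(i)$, and $b(i)\subseteq Z\subseteq i$. Put $h(w(r))=x(s,r)$, which lies in $P_\xi$ by \eqref{eq:earlier}. The hypotheses of Lemma~\ref{lem:global} hold: $h$ is injective by Lemma~\ref{lem:index}(b); $h[b(w(r))]=b^*(x(s,r))$ by \eqref{eq:transfer} and the definition of $b^*$; and the condition on $\operatorname{cl}(w(r))$ is (I1) for $x(s,r)$. So an automorphism $\varphi$ sends $g_j$ to $g^*_{h(j)}$ for $j\in Z$. By extension choose $g^*_{x_\xi}\equiv_{g^*_{h[Z]}}\varphi(g_i)$ with $g^*_{x_\xi}\perp_{g^*_{h[Z]}}g^*_{P_\xi}$. Then (I1) holds.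 By (B1), $g_i\perp_{g_{b(i)}}g_Z$, so by invariance $g^*_{x_\xi}\perp_{g^*_{b^*(x_\xi)}}g^*_{h[Z]}$, and transitivity gives (I2).

\subsection{Conclusion}

Let $z\in[\omega]^{m+1}$, $s=z^+$, $t=z^-$. The set $Z=W_a\cup W_{a'}$ is $b$-closed. Define $h(w(p))=x(s,p)$ and $h(w'(q))=x(t,q)$. By the definition of $\pi$ and Lemma~\ref{lem:index}(c),
\[
w(p)=w'(q)\iff q=\pi(p)\iff x(s,p)=x(t,q).
\]
From left to right this shows that $h$ is well defined, and from right to left, together with Lemma~\ref{lem:index}(b), that it is injective. By \eqref{eq:transfer}, $h[b(w(p))]=b^*(x(s,p))$ and $h[b(w'(q))]=b^*(x(t,q))$. The condition on $\operatorname{cl}(w(p))$ in Lemma~\ref{lem:global} is (I1) for $x(s,p)$. On $\operatorname{cl}(w'(q))$ it follows from \eqref{eq:sametype} and (I1) for $x(t,q)$: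
\[
(g_{w'(r)})_{r\in\mathrm{Cl}(q)}\equiv(g_{w(r)})_{r\in\mathrm{Cl}(q)}\equiv(g^*_{x(t,r)})_{r\in\mathrm{Cl}(q)} .
\]
Lemma~\ref{lem:global} with $\xi=\zeta$ gives in particular $(a,a')\equiv(g^*_{x(s,\gamma)},g^*_{x(t,\gamma)})$. So these two elements lie in the home sort and are adjacent, and $s\mapsto g^*_{x(s,\gamma)}$ is a homomorphism from $\mathrm{Sh}_m(\omega)$ to the home sort of $\mathfrak C$, a model of $T$. The construction does not make this map injective, since for non-adjacent $s,s'$ nothing forces $g^*_{x(s,\gamma)}\ne g^*_{x(s',\gamma)}$ when $a$ is algebraic over its base. Lemma~\ref{lem:inj} gives $1\le l\le m$ such that all $\mathrm{Sh}_l(N)$ embed in this model, and $\mathrm{Sh}_l(\omega)$ embeds in $T$ by Lemma~\ref{lem:finite}. This proves Proposition~\ref{prop:core}, and with it Theorems~\ref{thm:A} and \ref{thm:B}. \qed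

\section{The spectrum of a stable theory}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If no $\mathrm{Sh}_m(\omega)$ embeds in $T$, then (1) holds by Theorem~\ref{thm:B}. Otherwise let $m$ be least such that $\mathrm{Sh}_m(\omega)$ embeds in $T$. Proposition~\ref{prop:upper} gives the upper bound in (2); since $\mathrm{ch}(\mu^+)\neq\infty$ for every $\mu$, there are models of arbitrarily large chromatic number and (1) fails. Let $\mu^{\aleph_0}=\mu$. If $m=1$, then $\mathrm{ch}(\mu^+)\ge\mu^+=\beth_0(\mu)^+$ because $\chi(G)\le|G|$. If $m\ge2$, a model $G$ with $|G|\le\beth_{m-1}(\mu)$ and $\chi(G)>\mu$ would, by Theorem~\ref{thm:A} with $n=m-1$, contradict the minimality of $m$. So $\mathrm{ch}(\mu^+)\ge\beth_{m-1}(\mu)^+$.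

For the equivalences, (a) implies (b) with $\mu=2^{\aleph_0}$, since $\beth_{n-1}(\mu)^+\le\beth_n(\mu)$; (b) implies (c) by Theorem~\ref{thm:A}; and (c) implies (a) by Proposition~\ref{prop:upper}, since $\beth_{m-1}(\mu)\le\beth_{n-1}(\mu)$.

Now let $T$ be $\omega$-stable and take all $b(i)$ finite in Lemma~\ref{lem:bases}. By induction every $\operatorname{cl}(i)$ is finite, so every $\alpha_a$ is finite and there are countably many shapes. In the proof of Theorem~\ref{thm:A} the domain of $c_a$ is finite, so the coloring $(\operatorname{sh}(a),c_a)$ uses at most $\lambda$ colors for every infinite $\lambda$. In Theorem~\ref{thm:B}, color by the shape alone: if $\chi(G)>\aleph_0$, some edge joins vertices of the same shape, its chains have length at most $\alpha_a<\omega$, and Proposition~\ref{prop:core} applies. The two preceding paragraphs then hold for all infinite $\mu$, with $\aleph_0$ in place of $\beth_2(\aleph_0)$.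
\end{proof}

\section{Sharpness}\label{sec:sharp}

\subsection{The bound $\beth_n(\lambda)$}

The definition of $\mathrm{Sh}_{n+1}$ refers to an order. To obtain an $\omega$-stable theory at once, we use a version that does not.

\begin{proof}[Proof of Proposition~\ref{prop:D}(i)]
For an infinite set $X$ let $\mathrm{Sh}^*_{n+1}(X)$ be the graph on the injective $(n+1)$-tuples from $X$ in which $s,t$ are adjacent if $t(i)=s(i-1)$ for all $1\le i\le n$, or the same holds with $s,t$ interchanged. It has no loops, as $t(1)=s(0)\neq s(1)$. It is interpretable in the pure set $X$, so $T=\mathrm{Th}(\mathrm{Sh}^*_{n+1}(\omega))$ is $\omega$-stable. It contains $\mathrm{Sh}_{n+1}(\omega)$, so $\mathrm{ch}(\mu^+)\le\beth_n(\mu)^+$ by Lemma~\ref{lem:finite} and Proposition~\ref{prop:upper}.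

We claim that $|X|\le\beth_n(\lambda)$ implies $\chi(\mathrm{Sh}^*_{n+1}(X))\le\lambda$. Identify $X$ with an ordinal $\theta$ and let $c$ be a proper $\lambda$-coloring of $\mathrm{Sh}_{n+1}(\theta)$. Color $s$ by the word $\epsilon_s\in\{+,-\}^n$, where $\epsilon_s(i)=+$ if and only if $s(i)<s(i+1)$, and, if $s$ is monotone, also by the $c$-color of its increasing rearrangement. Let $t(i)=s(i-1)$ for $1\le i\le n$ and $\epsilon_s=\epsilon_t$. For $1\le i\le n-1$ we have $\epsilon_s(i)=\epsilon_t(i)=\epsilon_s(i-1)$, so the word is constant and $s,t$ are monotone in the same direction. If they increase, they are adjacent in $\mathrm{Sh}_{n+1}(\theta)$. If they decrease, the reversed tuples satisfy $t(n-i)=s(n-(i+1))$ for $i<n$ and are adjacent. Either way the colors differ.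

Suppose $\mathrm{Sh}_m(\omega)$ embeds in $T$ with $m\le n$. Fix an infinite $\lambda$ and let $\kappa=\beth_{m-1}(\lambda)^+\le\beth_n(\lambda)$. A model of $T$ need not come with a set $X$, so we consider the two-sorted structure $(\omega,\mathrm{Sh}^*_{n+1}(\omega))$ with the edge relation and the $n+1$ coordinate functions. Its theory says that the coordinate functions identify the second sort with the injective tuples from the first, and it defines the edges; so each of its models has the form $(X',\mathrm{Sh}^*_{n+1}(X'))$. All $\mathrm{Sh}_m(N)$ embed in $\mathrm{Sh}^*_{n+1}(\omega)$ by Lemma~\ref{lem:finite}, so by compactness and the L\"owenheim--Skolem theorem $\mathrm{Sh}_m(\kappa)$ embeds in some $\mathrm{Sh}^*_{n+1}(X')$ with $|X'|=\kappa$. The latter graph is $\lambda$-colorable by the claim and the former is not by Lemma~\ref{lem:ER}.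
\end{proof}

For this $T$ the least $m$ in Theorem~\ref{thm:C}(2) is $n+1$, and for the infinite clique it is $1$; so every value of $m$ occurs.

\subsection{Stability of the edge relation is not enough}

Fix $n\ge2$. Our obstruction to shift graphs of small index is the absence of short odd closed walks.

\begin{lemma}\label{lem:walk}
$\mathrm{Sh}_m(\omega)$ has a closed walk of length $2m+1$.
\end{lemma}

\begin{proof}
Start at $(0,\dots,m-1)$. Append successively $m+1,\dots,2m$, each time dropping the first entry; after $m$ steps we are at $(m+1,\dots,2m)$. Then prepend successively $m,m-1,\dots,0$, each time dropping the last entry; after $m+1$ steps we are back at $(0,\dots,m-1)$.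
\end{proof}

So we need graphs without odd closed walks of length at most $k=2n+1$ and with large chromatic number. We first build, from a linear order, a digraph with these properties whose chromatic number is as large as its size, and then pass to its arcs to make the edge relation stable; the second step costs one exponential. Walks and colorings of a digraph refer to the underlying graph.

Let $r=(2k+3)(k+1)$. For a linear order $I$ let $D(I)$ be the digraph on the increasing $r$-tuples $s=(s_0,\dots,s_{r-1})$ from $I$ with
\[
s\to t\iff s_{i+k}<t_i<s_{i+k+1}\ \text{ for all }0\le i\le r-k-2 .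
\]
An arc moves a tuple forward by between $k$ and $k+1$ places. One surplus forward step therefore cannot be undone by the slack of fewer than $k$ backward steps.

\begin{lemma}\label{lem:Dwalk}
$D(I)$ has no closed walk of odd length $l\le k$. In particular it has no loops.
\end{lemma}

\begin{proof}
Let $s^0,\dots,s^l=s^0$ be such a walk. Call the step from $s^i$ to $s^{i+1}$ forward if the arc used is $s^i\to s^{i+1}$ and backward if it is $s^{i+1}\to s^i$, and let $l_+,l_-$ be the numbers of forward and backward steps. As $l_++l_-$ is odd, we may assume $l_+>l_-$ after reversing the walk; then $l_-<k$. A forward step from $s$ to $t$ gives $t_j>s_{j+k}$ for $0\le j\le r-k-2$. A backward step from $s$ to $t$ gives $t_j>s_{j-k-1}$ for $k+1\le j\le r-1$. Start with the entry of $s^l$ of index $j=(k+1)^2$ and apply these inequalities from $s^l$ back to $s^0$. Each step changes the index by at most $k+1$, so all indices lie in $[k+1,(2k+1)(k+1)]$, and $(2k+1)(k+1)\le(2k+2)(k+1)-1=r-k-2$; the inequalities are thus applicable. We get $s^l_j>s^0_{j_0}$ with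
\[
j_0=j+l_+k-l_-(k+1)=j+(l_+-l_-)k-l_-\ge j+k-l_->j .
\]
But $s^0$ is increasing, so $s^0_{j_0}>s^0_j=s^l_j$.
\end{proof}

\begin{lemma}\label{lem:Dchi}
$\chi(D(\kappa^+))>\kappa$ for every infinite cardinal $\kappa$.
\end{lemma}

\begin{proof}
Let $f\colon[\kappa^+]^r\to\kappa$. For increasing tuples $s$ of length at most $r$ define $\Gamma(s)\subseteq\kappa$ by downward recursion on the length: $\Gamma(s)=\{f(s)\}$ if $s$ has length $r$, and otherwise $\Gamma(s)$ is the set of $c<\kappa$ such that $c\in\Gamma(s^\frown y)$ for unboundedly many $y<\kappa^+$ above the entries of $s$. Each $\Gamma(s)$ is nonempty: if $c_y\in\Gamma(s^\frown y)$ is chosen for each $y$, then one of the $\kappa$ colors is chosen $\kappa^+$ times, hence unboundedly often. Fix $c\in\Gamma(\emptyset)$. If $c\in\Gamma(s)$ and $s$ has length less than $r$, then $s$ can be extended by an arbitrarily large entry keeping $c$ in $\Gamma$. So we can build $s$ and $t$ together, keeping $c$ in $\Gamma$ of both, choosing each entry above all entries chosen before, in the order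
\[
s_0,\dots,s_k,\ t_0,\ s_{k+1},\ t_1,\ s_{k+2},\ \dots,\ t_{r-k-2},\ s_{r-1},\ t_{r-k-1},\dots,t_{r-1}.
\]
Then $s\to t$ and $f(s)=f(t)=c$.
\end{proof}

Thus $D(\kappa^+)$ is a triangle-free graph of size and chromatic number $\kappa^+$, and by the case $n=1$ recalled in the introduction, a theory that has all these graphs as models cannot have stable edge relation. Let $\delta D(I)$ be the graph whose vertices are the arcs $e=(s,t)$, $s\to t$, with $\operatorname{tail}(e)=s$ and $\operatorname{head}(e)=t$, and in which $e,e'$ are adjacent if $\operatorname{head}(e)=\operatorname{tail}(e')$ or $\operatorname{head}(e')=\operatorname{tail}(e)$. It has no loops because $D(I)$ has none. The same operation applied to the digraph $(\theta,<)$ gives $\mathrm{Sh}_2(\theta)$.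

\begin{proof}[Proof of Proposition~\ref{prop:D}(ii)]
Let $T=\mathrm{Th}(\delta D(\omega^\omega))$, with ordinal exponentiation.

\emph{The spectrum.} Let $d$ be a proper coloring of $\delta D(I)$ with $\mu$ colors and put $C(s)=\{d(s,t):s\to t\}\subseteq\mu$. If $s\to t$ and $C(s)=C(t)$, then $d(s,t)=d(t,u)$ for some arc $t\to u$, although $(s,t)$ and $(t,u)$ are adjacent. So $C$ is a proper coloring and $\chi(D(I))\le2^\mu$. By Lemma~\ref{lem:Dchi} with $\kappa=2^\mu$, the graph $\delta D(\kappa^+)$ has chromatic number greater than $\mu$, and its size is at most $\kappa^+=\beth_1(\mu)^+$. It remains to see that it is a model of $T$. An uncountable cardinal $\nu$ is a nonzero multiple of $\omega^\omega$: write $\nu=\omega^\omega\cdot\beta+\rho$ with $\rho<\omega^\omega$; if $\rho>0$, then $\nu$ is the union of a proper initial segment and a countable set, which is impossible. By a theorem of Doner, Mostowski and Tarski, all ordinals $\omega^\omega\cdot\beta$ with $\beta\ne0$ are elementarily equivalent as linear orders. The vertices and edges of $\delta D(I)$ are defined on $2r$-tuples from $I$ by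 formulas that do not depend on $I$, so elementarily equivalent orders give elementarily equivalent graphs. Hence $\delta D(\kappa^+)\models T$ and $\mathrm{ch}(\mu^+)\le\beth_1(\mu)^+\le\beth_{n-1}(\mu)^+$.

\emph{The edge relation is stable.} In $\delta D(I)$, $E(x,y)$ is the disjunction of $R_1(x,y)$: $\operatorname{head}(x)=\operatorname{tail}(y)$, and $R_2(x,y)$: $\operatorname{tail}(x)=\operatorname{head}(y)$. Each has the form $f(x)=f'(y)$. Suppose $a_i\,E\,b_j\iff i<j$ for $i,j<6$. Color each pair $i<j$ by an index $\epsilon$ with $R_\epsilon(a_i,b_j)$. Any $2$-coloring of the pairs from six points has a monochromatic triple $i<j<l$. For its relation $f(x)=f'(y)$ we get $f(a_j)=f'(b_l)=f(a_i)=f'(b_j)$, so $a_j\,E\,b_j$, a contradiction. The absence of such $a_i,b_j$ is a sentence in $E$, so it holds in all models of $T$.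

\emph{No short odd closed walks.} Let $e_0,\dots,e_{l-1}$ be a closed walk in $\delta D(I)$ of odd length $l\le k$, with indices modulo $l$. If $\operatorname{head}(e_i)=\operatorname{tail}(e_{i+1})$, let $\epsilon_i=+$ and let $q_i$ be this vertex; otherwise let $\epsilon_i=-$ and $q_i=\operatorname{tail}(e_i)=\operatorname{head}(e_{i+1})$. Both $q_{i-1}$ and $q_i$ are ends of $e_i$: $q_{i-1}$ is its tail if $\epsilon_{i-1}=+$ and its head otherwise, while $q_i$ is its head if $\epsilon_i=+$ and its tail otherwise. So $q_{i-1},q_i$ are the two ends of the arc $e_i$ if $\epsilon_{i-1}=\epsilon_i$, and $q_{i-1}=q_i$ if $\epsilon_{i-1}\ne\epsilon_i$. The number of sign changes around the cycle is even, so the number of $i$ with $\epsilon_{i-1}=\epsilon_i$ is odd. Deleting the repetitions from $(q_i)$ leaves a closed walk of odd length at most $k$ in $D(I)$, contrary to Lemma~\ref{lem:Dwalk}.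

The absence of odd closed walks of length at most $k$ is first order, so it holds in all models of $T$. For $m\le n$ we have $2m+1\le k$, so by Lemma~\ref{lem:walk} no $\mathrm{Sh}_m(\omega)$ with $1\le m\le n$ embeds in a model of $T$.
\end{proof}

This $T$ satisfies (a) and fails (c) of Theorem~\ref{thm:C}, so it is unstable, although its edge relation is stable. The proof of Theorem~\ref{thm:A} does use more than the formula $E(x,y)$: properties (B1) and (B2) concern complete types of arbitrary coordinates of a vertex.

\begin{thebibliography}{9}

\bibitem{HKS}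
Yatir Halevi, Itay Kaplan and Saharon Shelah, \emph{Infinite Cliques in Simple and Stable Graphs}, arXiv:2408.05605 (2024).

\bibitem{Sh}
Shelah, \emph{Classification Theory}.

\bibitem{TZ}
Tent and Ziegler, \emph{A Course in Model Theory}.

\end{thebibliography}
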